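# The total loss from allocating one item per round to two uniform agents, without money

## 1. A first guess: the total loss stays bounded

In each of $T$ rounds a planner hands one item to one of two agents, or discards it. An agent's value for the item is private and fresh in every round. The planner wants the item to go to whoever values it more, but can only ask. There is no money, so the only thing that can discipline a report today is what happens in later rounds. How much utility is lost, in total over the $T$ rounds, compared with a planner who sees the true values?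

The answer one would first guess is that **the total loss stays bounded as $T\to\infty$**. Late in the game the planner has little future left to promise, so the last few rounds go badly. Earlier there is plenty of future, and one would expect the loss of an early round to be negligible. We make the question precise and then test the guess.

**The game.** The values $v_{i,t}$ ($i=1,2$, $t=1,\dots,T$) are independent and uniform on $[0,1]$, and their distributions are common knowledge. Before round 1 the planner commits to a mechanism, known to both agents. In round $t$ each agent $i$ sees its own $v_{i,t}$. Both agents then simultaneously submit reports in $[0,1]$, and the planner allocates, possibly at random, as a function of the current reports and of all past reports and allocations. Past reports and allocations are public. Agent $i$ maximizes its expected normalized utility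
$$x_i=\frac1T\,\mathbb E\Big[\sum_{t=1}^T v_{i,t}\,\mathbf 1\{\text{agent } i\text{ receives the item in round }t\}\Big].$$
Its strategy may depend on its private values and on the public history.

**Equilibrium.** In a *Bayes–Nash equilibrium* no agent can raise its expected payoff by changing its own strategy while the other's is fixed. In a *perfect Bayesian equilibrium* (PBE) strategies come with beliefs, and each agent's play is optimal after every history given its beliefs. Every PBE is a Bayes–Nash equilibrium. Let $\mathcal V_T$ be the set of vectors $(x_1,x_2)$ induced by some mechanism and some PBE of it.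

**Benchmark.** Let $\mathcal U^\star$ be the set of vectors $(\mathbb E[v_1p_1(\mathbf v)],\mathbb E[v_2p_2(\mathbf v)])$, where $\mathbf v=(v_1,v_2)$ is uniform on $[0,1]^2$ and $p$ ranges over the measurable rules with $p_i\ge0$, $p_1+p_2\le1$. For example, giving the item to the larger value yields $(\frac13,\frac13)$, since $\mathbb E\max(v_1,v_2)=\frac23$. Always giving it to agent 1 yields $(\frac12,0)$. The largest coordinate sum in $\mathcal U^\star$ is $\frac23$.

The quantity to study is
$$\Delta_T=\tfrac23-\sup_{\mathbf x\in\mathcal V_T}(x_1+x_2),$$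
and $T\Delta_T$ is the smallest possible total loss. Clearly $0\le T\Delta_T\le\frac23T$. The problem comes from Moïse Blanchard and Patrick Jaillet, "Near-Optimal Mechanisms for Resource Allocation Without Monetary Transfers", arXiv:2408.10066 (2024). There are known constants $c,C>0$ with $c/T\le\Delta_T\le C\ln T/T$ for all $T\ge2$, and the conjecture to be decided is $\Delta_T=\Theta(\ln T/T)$. Our first guess is the other extreme, $\Delta_T=\Theta(1/T)$.

**Conventions.** Mixed strategies are represented by private seeds $\omega_1,\omega_2$, and the planner's randomization by a seed $\omega_0$. The seeds are independent of each other and of the values, and all maps are measurable. The letter $C$ denotes absolute constants that may change from line to line.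

**One round.** Let $P_i(y)$ be the probability that agent $i$ receives the item when it plays as its strategy prescribes for the value $y$. An agent of value $x$ imitating value $y$ gets $xP_i(y)$. In equilibrium, for each fixed $y$ and almost every $x$, $xP_i(x)\ge xP_i(y)$, that is, $P_i(x)\ge P_i(y)$. Applying this along a sequence $y_n$ with $P_i(y_n)\to\sup P_i$, we see that $P_i$ equals a constant $c_i$ almost everywhere. So $\mathbb E[v_iZ_i]=c_i/2$, where $Z_i$ indicates that $i$ receives the item, and $c_1+c_2\le1$. The total utility is at most $\frac12$, a fair coin attains $\frac12$, and $\Delta_1=\frac23-\frac12=\frac16$.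

The same argument applies to the last round of any $T$-round game: consider deviations in round $T$ only and average over the past. Hence the last round always loses at least $\frac16$, and $T\Delta_T\ge\frac16$ for every $T$.

**Two rounds.** In round 1, toss a fair coin. On heads give the item to the higher report, on tails to an agent picked by a second fair coin. In round 2 ignore the new reports and give the item to agent 1 with probability $\frac12+\frac12(\hat v_2^2-\hat v_1^2)\in[0,1]$, otherwise to agent 2, where $\hat v_i$ are the round-1 reports. An agent of value $x$ that reports $y$ against a truthful opponent gets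
$$x\Big(\frac14+\frac y2\Big)+\frac12\Big(\frac12+\frac12\Big(\frac13-y^2\Big)\Big)=\text{const}(x)+\frac{xy}2-\frac{y^2}4,$$
which is largest at $y=x$. So truth-telling is an equilibrium. The expected utilities are $\frac12\cdot\frac12+\frac12\cdot\frac23=\frac7{12}$ in round 1 and $\frac12$ in round 2, so the total loss is $\frac43-\frac{13}{12}=\frac14$. Thus
$$\tfrac16\le2\Delta_2\le\tfrac14 .$$
Two rounds of uninformed coin tosses would lose $\frac13$, so the future does help. Nothing so far contradicts a bounded total loss.

**The principle behind the example.** Suppose that an agent reporting $y$ wins the current round with probability $\bar p(y)$, nondecreasing in $y$, and that its expected future utility is a constant minus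
$$h(y)=y\,\bar p(y)-\int_0^y\bar p .$$
Then truth-telling is optimal: for an agent of value $x$,
$$x\bar p(y)-h(y)=(x-y)\bar p(y)+\int_0^y\bar p\ \le\ \int_0^x\bar p, \tag{1}$$
with equality at $y=x$, because $\bar p$ is nondecreasing. For the efficient rule (the item to the higher report) $\bar p(y)=y$ and $h(y)=\frac{y^2}2$: a report of $y$ today costs $y^2/2$ of future utility. We write
$$\varphi(v)=\frac{v^2}2-\frac16,\qquad\int_0^1\varphi=0,\qquad\int_0^1\varphi^2=\frac14\Big(\frac15-\frac19\Big)=\frac1{45}, \tag{2}$$
for this price, centered. Note that $-\frac16\le\varphi\le\frac13$.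

## 2. The price of favoring one agent for one round

Future utility is moved from one agent to the other by favoring the latter in later rounds, so we need to know what favoring costs. The cheapest way to do it is a threshold rule.

**Example (threshold rule).** Let $\rho=1-\varepsilon\in(0,1]$, and give the item to agent 1 iff $v_1>\rho v_2$, otherwise to agent 2. Then
$$u_1=\mathbb E\frac{1-\rho^2v_2^2}2=\frac12-\frac{\rho^2}6=\frac13+\frac\varepsilon3-\frac{\varepsilon^2}6,\qquad u_2=\mathbb E[v_2\cdot\rho v_2]=\frac\rho3=\frac13-\frac\varepsilon3. \tag{3}$$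
Half the difference of the utilities is $x=\frac\varepsilon3-\frac{\varepsilon^2}{12}$, and the loss is $\frac23-u_1-u_2=\frac{\varepsilon^2}6$. Since $\frac32x^2=\frac{\varepsilon^2}6(1-\frac\varepsilon4)^2$, a small advantage $x$ costs about $\frac32x^2$. No rule does better than that:

**Lemma 1.** If $(x_1,x_2)\in\mathcal U^\star$, $a=\frac{x_1-x_2}2$ and $b=\frac23-x_1-x_2$, then $b\ge\frac32a^2$.

*Proof.* By symmetry take $a\ge0$. Since $x_1\le\mathbb Ev_1=\frac12$ and $x_2\ge0$, we have $a\le\frac14$. For $\rho=1-\varepsilon\in[0,1]$, every rule satisfies $v_1p_1+\rho v_2p_2\le\max(v_1,\rho v_2)$. For a constant $c\in[0,1]$, $\mathbb E\max(v_1,c)=c^2+\frac{1-c^2}2=\frac{1+c^2}2$. Hence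
$$x_1+\rho x_2\le\mathbb E\,\frac{1+\rho^2v_2^2}2=\frac12+\frac{\rho^2}6=\frac23-\frac\varepsilon3+\frac{\varepsilon^2}6 .$$
On the other hand $x_2=\frac13-\frac b2-a$, so
$$x_1+\rho x_2=\Big(\frac23-b\Big)-\varepsilon\Big(\frac13-\frac b2-a\Big)=\frac23-\frac\varepsilon3-\Big(1-\frac\varepsilon2\Big)b+\varepsilon a.$$
Therefore $(1-\frac\varepsilon2)b\ge\varepsilon a-\frac{\varepsilon^2}6$. Taking $\varepsilon=0$ gives $b\ge0$. Taking $\varepsilon=3a\le\frac34$ gives $b\ge(1-\frac\varepsilon2)b\ge3a^2-\frac32a^2=\frac32a^2$. $\square$

## 3. Debts at every time scale, and the theorem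

Here is an accounting argument that seems to support the guess. It is not a proof. Suppose we use nearly efficient rounds throughout. By the principle above, agent $i$'s future utility must move by $-\varphi(v_{i,s})$ in conditional mean given its round-$s$ report. The simplest way to achieve this without changing the sum of the two promises is to move $\xi_s=\varphi(v_{2,s})-\varphi(v_{1,s})$ of future utility from agent 2 to agent 1. The steps $\xi_s$ are i.i.d. with mean zero and variance $\frac2{45}$. After $T/2$ rounds the debt $D=\sum_{s\le T/2}\xi_s$ has variance $\frac T2\cdot\frac2{45}=\frac T{45}$. Repaying it over the remaining $T/2$ rounds, with an advantage of $D/(T/2)$ in each, costs about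
$$\frac T2\cdot\frac32\cdot\frac{\mathbb E D^2}{(T/2)^2}=\frac1{15}.$$
That is bounded: a debt of order $\sqrt T$, spread over order $T$ rounds, costs $O(1)$.

The argument breaks at one definite point. The second half, while it repays the debts of the first, *creates new debts of its own*, and these have only the last $T/2$ rounds to be repaid in. The same calculation applies again to the last $T/2$ rounds, then to the last $T/4$, and so on. Each halving of the remaining time costs a constant, and there are about $\log_2T$ halvings. So the guess should be corrected to order $\ln T$.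

The accounting can be sharpened. Spread each debt $\xi_s$ at once over all $t_s=T-s$ remaining rounds. The advantage in round $r$ is then
$$M_r=\sum_{s<r}\frac{\xi_s}{t_s},\qquad\frac32\sum_{r\le T}\mathbb E M_r^2=\frac32\cdot\frac2{45}\sum_{s<T}\frac{t_s}{t_s^2}=\frac1{15}\sum_{j=1}^{T-1}\frac1j, \tag{4}$$
because exactly $t_s$ rounds $r$ satisfy $s<r\le T$. This predicts a total loss of $\frac1{15}\ln T$, and the prediction is correct up to a bounded error.

**Theorem.** There is an absolute constant $C$ such that for all $T\ge2$
$$\Big|\,T\Delta_T-\tfrac1{15}\ln T\,\Big|\le C,\qquad\text{hence}\qquad\Delta_T=\frac{\ln T}{15\,T}+O\Big(\frac1T\Big).$$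
In particular the conjecture $\Delta_T=\Theta(\ln T/T)$ is true.

Sections 4–6 prove $T\Delta_T\ge\frac1{15}\ln T-C$, for which we must show that *no* mechanism avoids the debts. Sections 7–9 construct a mechanism proving $T\Delta_T\le\frac1{15}\ln T+C$. The quoted bounds on $\Delta_T$ are not used.

## 4. What equilibrium forces on future utilities

Fix a mechanism and a Bayes–Nash equilibrium. Let $Z_{i,r}\in\{0,1\}$ indicate that $i$ receives the item in round $r$; it is a function of the seeds and of the values up to round $r$. Let $\mathcal F_r=\sigma(v_{i,q}:i=1,2,\ q\le r)$ and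
$$u_{i,r}=\mathbb E[v_{i,r}Z_{i,r}\mid\mathcal F_{r-1}],\qquad a_r=\tfrac12(u_{1,r}-u_{2,r}),\qquad b_r=\tfrac23-u_{1,r}-u_{2,r}.$$
So
$$u_{1,r}=\tfrac13-\tfrac{b_r}2+a_r,\qquad u_{2,r}=\tfrac13-\tfrac{b_r}2-a_r. \tag{5}$$
The total loss of this mechanism and equilibrium is $L=\sum_{r=1}^T\mathbb E b_r$, and $T\Delta_T$ is the infimum of $L$ over all mechanisms and PBEs.

**Step 1. Every round obeys Lemma 1, conditionally on the past.** The purpose is to turn advantages into losses. Let $z_i(\mathbf h,\mathbf v)$ be $Z_{i,r}$ with the seeds integrated out, as a function of the values $\mathbf h$ of rounds before $r$ and the values $\mathbf v$ of round $r$. Then $z_i\ge0$ and $z_1+z_2\le1$. Since the seeds, $\mathcal F_{r-1}$ and the values of round $r$ are independent, $u_{i,r}=\int v_i\,z_i(\mathbf h,\mathbf v)\,d\mathbf v$. Thus $(u_{1,r},u_{2,r})\in\mathcal U^\star$ almost surely, so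
$$b_r\ge\tfrac32a_r^2,\qquad0\le b_r\le\tfrac23 . \tag{6}$$

**Step 2. An exact identity from the incentive constraint.** The purpose is to show that future utilities *must* correlate with $\varphi(v_{i,s})$. Put
$$k(v)=v\varphi(v)-\int_v^1\varphi .$$
Since $\int_v^1\varphi=-\int_0^v\varphi=\frac v6-\frac{v^3}6$, we get $k(v)=\frac{v^3}2-\frac v6-\frac v6+\frac{v^3}6=\frac23v^3-\frac13v$.

**Lemma 2.** For each agent $i$ and each round $s$,
$$\mathbb E\Big[\varphi(v_{i,s})\sum_{r>s}u_{i,r}\Big]=-\mathbb E[k(v_{i,s})Z_{i,s}].$$

*Proof.* For $y\in[0,1]$ let $P(y)$ and $G(y)$ be the expectations of $Z_{i,s}$ and of $\sum_{r>s}v_{i,r}Z_{i,r}$ when $v_{i,s}$ is set to $y$ and all other values and the seeds are integrated out. Then $0\le P\le1$ and $0\le G\le T$.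

Given a measurable $\delta:[0,1]\to[0,1]$, consider this deviation of agent $i$: follow the equilibrium strategy, except that from round $s$ on, having true value $x$ in round $s$, behave exactly as if $v_{i,s}$ had been $\delta(x)$. The agent can do this, since its strategy is a function of its seed, its values and the public history, and it simply substitutes $\delta(x)$ for $x$ in that function. Nothing changes before round $s$. From round $s$ on, allocations are those that would arise with $v_{i,s}=\delta(x)$. All other primitives are independent of $v_{i,s}$, so the expected payoff from round $s$ on, given $v_{i,s}=x$, is $xP(\delta(x))+G(\delta(x))$.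

Let $U(x)=xP(x)+G(x)$. Fix $y$, and let $\delta(x)=y$ where $xP(y)+G(y)>U(x)$ and $\delta(x)=x$ elsewhere. The gain from this deviation is $\int_0^1(xP(y)+G(y)-U(x))^+dx$, and it cannot be positive. So for each $y$,
$$U(x)\ge xP(y)+G(y)\quad\text{for a.e. }x .$$
The exceptional null set depends on $y$. To remove this dependence, let $\tilde U(x)=\sup_y(xP(y)+G(y))$. The functions $x\mapsto xP(y)+G(y)$ form a subset of $C[0,1]$, which is a separable metric space, so a countable subfamily is dense in this set in the supremum norm and has the same pointwise supremum. A countable union of null sets is null, so $U\ge\tilde U$ a.e. Taking $y=x$ shows $U\le\tilde U$ everywhere. Hence $U=\tilde U$ a.e.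

As a finite supremum of affine functions with slopes in $[0,1]$, $\tilde U$ is convex and 1-Lipschitz. So it is differentiable almost everywhere and is the integral of its derivative. At each $x$ with $U(x)=\tilde U(x)$, the affine function $z\mapsto zP(x)+G(x)$ lies below $\tilde U$ and touches it at $z=x$. Where moreover $\tilde U$ is differentiable and $0<x<1$, this forces $\tilde U'(x)=P(x)$. Thus $\tilde U'=P$ a.e., and
$$G(x)=U(x)-xP(x)=\tilde U(0)+\int_0^xP-xP(x)\quad\text{for a.e. }x .$$
Multiply by $\varphi$ and integrate. The constant drops out because $\int\varphi=0$, and Fubini's theorem gives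
$$\int_0^1\varphi G=\int_0^1P(y)\Big[\int_y^1\varphi-y\varphi(y)\Big]dy=-\int_0^1P\,k .$$
The right side is $-\mathbb E[k(v_{i,s})Z_{i,s}]$. The left side is $\mathbb E[\varphi(v_{i,s})\sum_{r>s}v_{i,r}Z_{i,r}]$. For $r>s$ the factor $\varphi(v_{i,s})$ is $\mathcal F_{r-1}$-measurable, so $v_{i,r}Z_{i,r}$ may be replaced by its conditional expectation $u_{i,r}$. $\square$

*Check.* If round $s$ is efficient, the right side is $-\int_0^1k(v)v\,dv=-(\frac2{15}-\frac19)=-\frac1{45}=-\int\varphi^2$, which is what a future utility moving by $-\varphi(v_{i,s})$ gives.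

**Step 3. An almost efficient round has almost the efficient right side.** The purpose is to bound the right side of Lemma 2, summed over the agents, by the loss of round $s$.

**Lemma 3.** $\mathbb E[k(v_{1,s})Z_{1,s}+k(v_{2,s})Z_{2,s}]\ge\frac2{45}-\frac53\,\mathbb E b_s$.

*Proof.* On $[0,1]$ we have $k(v)\le\frac v3$, because $v^3\le v$, and $k'(v)=2v^2-\frac13\le\frac53$. Drop the index $s$. Where $v_1\ge v_2$,
$$k(v_1)-k(v_1)Z_1-k(v_2)Z_2=(1-Z_1-Z_2)k(v_1)+Z_2\big(k(v_1)-k(v_2)\big)\le\tfrac53\big[(1-Z_1-Z_2)v_1+Z_2(v_1-v_2)\big],$$
and the bracket equals $v_1-v_1Z_1-v_2Z_2=\max_iv_i-v_1Z_1-v_2Z_2$. The case $v_2\ge v_1$ is symmetric. Taking expectations, the bracket has mean $\mathbb E b_s$. Since $\max_iv_i$ has density $2y$, $\mathbb E\,k(\max_iv_i)=\int_0^12y(\frac23y^3-\frac13y)\,dy=\frac4{15}-\frac29=\frac2{45}$. $\square$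

**Step 4. The combined constraint.** The purpose is to rewrite the two identities in terms of advantages and losses. Let
$$\xi_s=\varphi(v_{2,s})-\varphi(v_{1,s}),\qquad\chi_s=\varphi(v_{1,s})+\varphi(v_{2,s}).$$
Each sequence is i.i.d. with mean zero, $\mathbb E\xi_s^2=\mathbb E\chi_s^2=\frac2{45}$, and $\chi_s\in[-\frac13,\frac23]$. Add Lemma 2 for $i=1,2$ and insert (5); the terms $\frac13$ vanish since $\mathbb E\varphi=0$. This gives
$$-\mathbb E\Big[\xi_s\sum_{r>s}a_r\Big]-\frac12\mathbb E\Big[\chi_s\sum_{r>s}b_r\Big]=-\mathbb E[k(v_{1,s})Z_{1,s}+k(v_{2,s})Z_{2,s}],$$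
and with Lemma 3,
$$\mathbb E\Big[\xi_s\sum_{r>s}a_r\Big]\ \ge\ \frac2{45}-\frac53\,\mathbb E b_s-\frac12\,\mathbb E\Big[\chi_s\sum_{r>s}b_r\Big]. \tag{7}$$

## 5. Bessel's inequality, and the term it cannot control

Suppose for a moment that the two negative terms in (7) were absent. For fixed $r$ the variables $\xi_s$, $s<r$, are orthogonal with second moment $\frac2{45}$, so Bessel's inequality gives $\mathbb E a_r^2\ge\frac{45}2\sum_{s<r}(\mathbb E[a_r\xi_s])^2$. Summing over $r$, exchanging sums, and using Cauchy–Schwarz over the $t_s=T-s$ indices $r>s$,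
$$\sum_r\mathbb E a_r^2\ge\frac{45}2\sum_{s<T}\frac1{t_s}\Big(\mathbb E\Big[\xi_s\sum_{r>s}a_r\Big]\Big)^2\ge\frac{45}2\sum_{s<T}\frac1{t_s}\Big(\frac2{45}\Big)^2=\frac2{45}\sum_{j=1}^{T-1}\frac1j .$$
With $L\ge\frac32\sum_r\mathbb E a_r^2$ we would get $L\ge\frac1{15}\sum_{j<T}\frac1j$, exactly the prediction (4).

Now restore the two terms. The term $\frac53\mathbb E b_s$ will be harmless. The other one is the trouble: losses in the future may correlate with $\chi_s$. The planner is allowed to waste more items later when both agents report high values now, and this is a legitimate incentive. The direct bound $\frac12|\mathbb E[\chi_s\sum_{r>s}b_r]|\le\frac13\sum_{r>s}\mathbb E b_r$ exceeds the main term $\frac2{45}$ as soon as the expected remaining loss exceeds $\frac2{15}$, and we are trying to show that this loss is of order $\ln t_s$.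

One can do the bookkeeping linearly, with the weights $\frac1{t_s}$ suggested by (4), so that errors are not squared. From $a_r^2\ge2a_rM_r-M_r^2$ with $M_r$ as in (4), and from (7),
$$L\ge3\sum_r\mathbb E[a_rM_r]-\frac32\sum_r\mathbb E M_r^2\ge\frac1{15}\sum_{j=1}^{T-1}\frac1j-5\sum_{s<T}\frac{\mathbb E b_s}{t_s}-\frac32\sum_{s<T}\frac1{t_s}\mathbb E\Big[\chi_s\sum_{r>s}b_r\Big].$$
With the direct bound the last sum is at most $\sum_r\mathbb E b_r\sum_{s<r}\frac1{t_s}\le(1+\ln T)L$. The conclusion is only $L\,(7+\ln T)\ge\frac1{15}\sum_{j<T}\frac1j$, which bounds $L$ below by a constant and not by a logarithm.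

The way out is to *not* estimate round by round in $s$. Exchange the order of summation before taking absolute values:
$$\sum_s\frac1{t_s}\mathbb E\Big[\chi_s\sum_{r>s}b_r\Big]=\sum_r\mathbb E[b_rY_r],\qquad Y_r=\sum_{s<r}\frac{\chi_s}{t_s}.$$
For a single $s$ nothing prevents $b_r$ from correlating with $\chi_s$. But $Y_r$ is a sum of independent centered terms. If $\tau$ rounds remain at time $r$, its typical size is only $\tau^{-1/2}$, with rapidly decaying tails. So $b_rY_r$ is at most $\tau^{-1/4}b_r$ apart from a negligible event. A small fraction of the loss $b_r$, set aside in advance, then pays for it.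

## 6. The lower bound: setting aside part of the loss

Let $N=4096=8^4$ and $T>N$. Put $t_s=T-s$ and $\tau_r=T-r+1$. We stop the sums $N$ rounds before the end:
$$M_r=\sum_{s<r,\;s\le T-N}\frac{\xi_s}{t_s},\qquad Y_r=\sum_{s<r,\;s\le T-N}\frac{\chi_s}{t_s},\qquad\eta_r=\begin{cases}4\tau_r^{-1/4}&r\le T-N,\\0&r>T-N.\end{cases}$$
For $r\le T-N$ we have $\tau_r>N$ and so $\tau_r^{1/4}>8$. Hence $0\le\eta_r\le\frac12$ for all $r$. Put $\omega_r=1-\eta_r$; then $\omega_r^{-1}\le1+2\eta_r$, because $(1+2\eta)(1-\eta)=1+\eta(1-2\eta)\ge1$ for $0\le\eta\le\frac12$.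

**Step 1. Split the loss.** The purpose is to keep the fraction $\eta_r$ of $b_r$ in reserve and apply Lemma 1 to the rest. By (6) and $\omega a^2\ge2aM-M^2/\omega$ (expand $(\sqrt\omega\,a-M/\sqrt\omega)^2\ge0$),
$$L=\sum_r\eta_r\mathbb E b_r+\sum_r\omega_r\mathbb E b_r\ge\sum_r\eta_r\mathbb E b_r+3\sum_r\mathbb E[a_rM_r]-\frac32\sum_r\omega_r^{-1}\mathbb E M_r^2 . \tag{8}$$

**Step 2. Insert the incentive constraint.** The purpose is to bound the middle term of (8) from below. Exchanging sums and using (7) for each $s\le T-N$,
$$\sum_r\mathbb E[a_rM_r]=\sum_{s\le T-N}\frac1{t_s}\mathbb E\Big[\xi_s\sum_{r>s}a_r\Big]\ge\sum_{s\le T-N}\frac1{t_s}\Big(\frac2{45}-\frac53\mathbb E b_s\Big)-\frac12\sum_r\mathbb E[b_rY_r].$$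

**Step 3. Compute the quadratic term.** The purpose is to see the constant $\frac1{15}$ emerge. By independence $\mathbb E M_r^2=\frac2{45}\sum_{s<r,\,s\le T-N}t_s^{-2}$, and each $s$ has $t_s$ indices $r>s$. So
$$\sum_r\omega_r^{-1}\mathbb E M_r^2\le\sum_r(1+2\eta_r)\mathbb E M_r^2=\frac2{45}\sum_{s\le T-N}\frac1{t_s}+\frac4{45}\sum_{s\le T-N}\frac1{t_s^2}\sum_{r>s}\eta_r .$$
Insert this and Step 2 in (8). The coefficient of $\sum\frac1{t_s}$ is $3\cdot\frac2{45}-\frac32\cdot\frac2{45}=\frac1{15}$, and
$$L\ge\frac1{15}\sum_{j=N}^{T-1}\frac1j+\sum_{r\le T-N}\Big(\eta_r-\frac5{t_r}\Big)\mathbb E b_r-\frac32\sum_r\mathbb E[b_rY_r]-\frac2{15}\sum_{s\le T-N}\frac1{t_s^2}\sum_{r>s}\eta_r. \tag{9}$$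

**Step 4. The reserve is cheap.** The purpose is to bound the last term of (9). The indices $r>s$ correspond to $\tau_r\in\{1,\dots,t_s\}$, so $\sum_{r>s}\eta_r\le4\sum_{\tau=1}^{t_s}\tau^{-1/4}\le\frac{16}3t_s^{3/4}$. The last term is therefore at least $-C\sum_jj^{-5/4}\ge-C$.

**Step 5. The correlation term.** The purpose is to bound $\frac32\sum_r\mathbb E[b_rY_r]$.

For $r>T-N$: $\mathbb E[b_rY_r]\le\frac23(\mathbb E Y_r^2)^{1/2}\le1$, since $\mathbb E Y_r^2\le\frac2{45}\sum_{j\ge N}j^{-2}\le1$. There are $N$ such rounds, so they contribute at most a constant.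

For $r\le T-N$: since $0\le b_r\le1$,
$$b_rY_r\le\tau_r^{-1/4}b_r+\big(Y_r-\tau_r^{-1/4}\big)^+ . \tag{10}$$
Recall Hoeffding's lemma: a mean-zero variable $X$ with values in an interval of length $\ell$ satisfies $\mathbb E e^{\lambda X}\le e^{\lambda^2\ell^2/8}$. The term $\chi_s/t_s$ lies in an interval of length $\frac1{t_s}$. For $s<r$ we have $t_s\ge\tau_r$, so $\sum_{s<r}t_s^{-2}\le\sum_{j\ge\tau_r}j^{-2}\le\tau_r^{-2}+\tau_r^{-1}\le2/\tau_r$. By independence,
$$\mathbb E e^{\lambda Y_r}\le\exp\Big(\frac{\lambda^2}8\cdot\frac2{\tau_r}\Big)=e^{\lambda^2/(4\tau_r)}.$$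
Take $\lambda=\sqrt{\tau_r}$ and use $z^+\le\lambda^{-1}e^{\lambda z}$:
$$\mathbb E\big(Y_r-\tau_r^{-1/4}\big)^+\le\tau_r^{-1/2}\,e^{-\lambda\tau_r^{-1/4}}\,e^{1/4}=\tau_r^{-1/2}\,e^{1/4-\tau_r^{1/4}} .$$
This is summable over $\tau_r$, with sum bounded by an absolute constant.

**Step 6. The reserve pays.** The purpose is to check that the remaining terms in $\mathbb E b_r$ have a nonnegative total coefficient. For $r\le T-N$, by (9) and (10), this coefficient is at least
$$4\tau_r^{-1/4}-\frac5{t_r}-\frac32\tau_r^{-1/4}.$$
Here $t_r=\tau_r-1\ge\frac{\tau_r}2$, so $\frac5{t_r}\le\frac{10}{\tau_r}\le\tau_r^{-1/4}$, the last step because $\tau_r^{3/4}\ge4096^{3/4}=512\ge10$. The coefficient is at least $\frac32\tau_r^{-1/4}\ge0$, and these terms can be dropped.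

Altogether $L\ge\frac1{15}\sum_{j=N}^{T-1}\frac1j-C\ge\frac1{15}(\ln T-\ln N)-C$ for $T>N$. For $T\le N$ we have $L\ge0\ge\frac1{15}\ln T-\frac1{15}\ln N$. The constants depend on neither the mechanism nor the equilibrium, so
$$T\Delta_T\ge\tfrac1{15}\ln T-C\qquad\text{for all }T\ge2. \tag{11}$$

## 7. Promised utilities and a region that should be self-sustaining

For the upper bound we build a mechanism that carries a pair of promises. With $t$ rounds left, the unnormalized future utilities promised to the agents are written
$$w_1=\frac t3-\frac b2+a,\qquad w_2=\frac t3-\frac b2-a, \tag{12}$$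
so $a$ is the debt and $b$ is the total loss the planner still has at its disposal.

*Example.* The two-round mechanism of Section 1 starts at $t=2$ with $(a,b)=(0,\frac14)$. After the first reports it stands at $t=1$ with $a'=\frac14(\hat v_2^2-\hat v_1^2)$ and $b'=\frac16$; indeed $w_1'=\frac13-\frac1{12}+a'=\frac14+a'$ is half the probability with which agent 1 wins round 2.

**Definition (truthful delivery).** A $t$-round mechanism *truthfully delivers* $(w_1,w_2)$ if the following hold when the other agent reports truthfully from now on. After every history of reports and allocations, and for every current value, truthful reporting from now on maximizes agent $i$'s expected remaining utility over all its strategies. From the start of the mechanism, the truthful expected utility of agent $i$ is $w_i$. Consequently no strategy of agent $i$ gives it more than $w_i$ in expectation against a truthful opponent.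

Which pairs $(a,b)$ can be delivered? Spreading a debt $a$ evenly over $t$ rounds costs about $t\cdot\frac32(a/t)^2$, and future debts cost an additional amount $c_t$. So one would try the region $b\ge t\,\Psi(a/t)+c_t$ with $\Psi(x)=\frac32x^2$. In one round, $b$ decreases by the loss $\psi$ of that round, and $a$ becomes $tx+g$, where $x$ is the advantage granted and $g$ is the random new debt. The curvature of $t\Psi(a/t)$ in $a$ is $\frac3t$, and $\mathbb E g^2\approx\frac2{45}$ near $x=0$. So $c_t$ should grow by $\frac12\cdot\frac3t\cdot\frac2{45}=\frac1{15t}$ per round, which is the logarithm we want.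

Two things go wrong with the most direct version.

First, the new promises must lie in the next region for *every* pair of reports, not just on average. If $b'$ does not depend on the reports, the required $b'$ still moves with $g$ through the linear term $\Psi'(x)g$. Whenever $x\ne0$ this is far larger than the increment $\frac1{15t}$ when $|x|$ is much larger than $\frac1t$. So $b'$ must follow the tangent line, $b'=b-\psi+\Psi'(x)g+\cdots$. But the fluctuation of $b'$ enters both agents' incentives through (12). Debts and losses must therefore be chosen together, by solving a small linear system.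

Second, take the threshold rule (3) with advantage $x>0$. Its loss $\psi=\frac{\varepsilon^2}6$ exceeds $\frac32x^2=\frac{\varepsilon^2}6(1-\frac\varepsilon4)^2$ by a term of order $x^3$. With $\Psi=\frac32x^2$, a state on the boundary of the region with $x$ bounded away from $0$ would miss the next region, on average, by an amount that does not tend to $0$. (By convexity the expected curvature term only makes this worse, and the increment of $c_t$ tends to $0$.) The remedy is to add a cubic term to $\Psi$. It covers this deficit, and what is left over absorbs the error terms of size $x/t$.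

We therefore set
$$\Psi(x)=\tfrac32x^2+6|x|^3,\qquad f_t(a)=t\,\Psi(a/t)+c_t,\qquad\mathcal R_t=\{(a,b):\ b\ge f_t(a),\ w_1\ge0,\ w_2\ge0\}\quad(t\ge K),$$
$$c_K=\frac K6,\qquad c_{t+1}=c_t+\frac1{15t}+C_1t^{-3/2}\quad(t\ge K).$$
Here $K$, and after it $C_1$, are large absolute constants fixed in the proof. Note that $\Psi\ge0$, $\Psi'(x)=3x+18x^2$ for $x\ge0$, and $\Psi''(x)=3+36|x|$ is $36$-Lipschitz.

**Proposition 4.** For suitable absolute constants $K$ and $C_1$ and every $t\ge K$, every $(a,b)\in\mathcal R_t$ is truthfully delivered, in the sense of (12), by some $t$-round mechanism.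

## 8. One round of the mechanism

The proof of Proposition 4 is by induction on $t$, and the letter $C$ now denotes constants that do not depend on $t,x,K,C_1$.

**Step 1. States that need no information.** The purpose is to start the induction and to dispose of states with a large budget $b$. Let $b\ge\frac t6$. Then $w_1+w_2=\frac{2t}3-b\le\frac t2$, so in each of the $t$ remaining rounds the planner can give the item to $i$ with probability $2w_i/t$, ignoring all reports. Each round yields agent $i$ expected utility $\frac{2w_i}t\cdot\frac12=\frac{w_i}t$, in total $w_i$. Reports do not matter, so truth is optimal. For $t=K$ all of $\mathcal R_K$ is of this kind, because $b\ge f_K(a)\ge c_K=\frac K6$.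

From now on assume the proposition for some $t\ge K$, and let $(a,b)\in\mathcal R_{t+1}$ with $b<\frac{t+1}6$. Put $x=\frac a{t+1}$; exchanging the agents if necessary, $x\ge0$. Since $(t+1)\Psi(x)\le b<\frac{t+1}6$ and $\Psi(0.24)=0.0864+0.082944>\frac16$, we have $x<0.24$. Put
$$m=\Psi'(x)=3x+18x^2\in[0,1.76],\qquad1-\tfrac m2\ge0.12,\qquad m\le8x. \tag{13}$$

**Step 2. The allocation in the current round.** The purpose is to grant agent 1 exactly its share $x$ of the debt. The function $\frac\varepsilon3-\frac{\varepsilon^2}{12}$ increases on $[0,1]$ from $0$ to $\frac14>x$. So there is a unique $\varepsilon\in[0,1)$ with $\frac\varepsilon3-\frac{\varepsilon^2}{12}=x$. Put $\rho=1-\varepsilon>0$. From $x=\varepsilon(\frac13-\frac\varepsilon{12})\ge\frac\varepsilon4$ we get $\varepsilon\le4x$. Use the threshold rule: agent 1 gets the item iff its report exceeds $\rho$ times agent 2's report, and otherwise agent 2 does. By (3) the half-difference of the round's utilities $u_1,u_2$ is $x$, and the loss is $\psi=\frac{\varepsilon^2}6$.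

We claim
$$\Psi(x)-\psi\ge x^3. \tag{14}$$
For $x=0$ both sides vanish. For $x>0$,
$$\psi-\frac32x^2=\frac{\varepsilon^2}6\Big(1-\Big(1-\frac\varepsilon4\Big)^2\Big)=\frac{\varepsilon^3}{12}\Big(1-\frac\varepsilon8\Big),\qquad x^3=\frac{\varepsilon^3}{27}\Big(1-\frac\varepsilon4\Big)^3 .$$
The quotient is $\frac94(1-\frac\varepsilon8)/(1-\frac\varepsilon4)^3$. Its logarithmic derivative $\frac{3/4}{1-\varepsilon/4}-\frac{1/8}{1-\varepsilon/8}$ is positive on $[0,1]$, so the quotient is at most its value at $\varepsilon=1$, namely $\frac94\cdot\frac78\cdot\frac{64}{27}=\frac{14}3<5$. Hence $\psi\le\frac32x^2+5x^3$, and (14) follows.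

**Step 3. The prices.** The purpose is to find how promises must react to reports. Against a truthful opponent the winning probabilities are $\bar p_1(v)=\min(1,v/\rho)$ and $\bar p_2(v)=\rho v$, both nondecreasing. The prices $h_i(v)=v\bar p_i(v)-\int_0^v\bar p_i$ are
$$h_1(v)=\frac{\min(v,\rho)^2}{2\rho},\qquad h_2(v)=\frac{\rho v^2}2 .$$
(For $v>\rho$: $h_1(v)=v-\frac\rho2-(v-\rho)=\frac\rho2$.) Both take values in $[0,\frac12]$. Let $\tilde h_i=h_i-\mathbb E h_i(v_i)$; then $|\tilde h_i|\le\frac12$.

After reports $v_1,v_2$ the new state, with $t$ rounds left, will be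
$$a'=tx+g(v_1,v_2),\qquad b'=b-\psi+\beta(v_1,v_2),\qquad\mathbb E g=\mathbb E\beta=0 .$$
Since $w_1-u_1=\frac t3-\frac{b-\psi}2+tx$ and $w_2-u_2=\frac t3-\frac{b-\psi}2-tx$, the new promises are
$$w_1'=(w_1-u_1)+g-\frac\beta2,\qquad w_2'=(w_2-u_2)-g-\frac\beta2. \tag{15}$$
According to (1), agent $i$'s promise should be, on average over the opponent's value, a constant minus $h_i$. So for all $v_1$ and all $v_2$, respectively, we require
$$\mathbb E\big[g-\tfrac\beta2\,\big|\,v_1\big]=-\tilde h_1(v_1),\qquad\mathbb E\big[g+\tfrac\beta2\,\big|\,v_2\big]=\tilde h_2(v_2). \tag{16}$$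

**Step 4. Solving for debts and losses together.** The purpose is to satisfy (16) and at the same time the tangent-line relation
$$\beta=m\,g+q \tag{17}$$
with a prescribed bounded function $q(v_1,v_2)$ of mean zero. Decompose $q=q_1(v_1)+q_2(v_2)+q_{12}(v_1,v_2)$, where $q_i=\mathbb E[q\mid v_i]$ is obtained by integrating out the other variable, so that $\mathbb E[q_{12}\mid v_i]=0$. Define
$$\beta_1=\frac{-m\tilde h_1+q_1}{1-m/2},\qquad\beta_2=\frac{m\tilde h_2+q_2}{1+m/2},$$
$$\beta=\beta_1+\beta_2+q_{12},\qquad g=-\tilde h_1+\tilde h_2+\tfrac12\beta_1-\tfrac12\beta_2 .$$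
All of $\tilde h_i,\beta_i,q_i,q_{12}$ have mean zero. Hence $\mathbb E[\beta\mid v_i]=\beta_i$, $\mathbb E[g\mid v_1]=-\tilde h_1+\frac12\beta_1$ and $\mathbb E[g\mid v_2]=\tilde h_2-\frac12\beta_2$, which gives (16). The definitions of $\beta_1,\beta_2$ say precisely that
$$\beta_1=m\big(-\tilde h_1+\tfrac12\beta_1\big)+q_1,\qquad\beta_2=m\big(\tilde h_2-\tfrac12\beta_2\big)+q_2 ,$$
and adding these and $q_{12}$ gives (17). Substituting $\beta_1,\beta_2$ into $g$,
$$g=g_0+\frac{q_1}{2-m}-\frac{q_2}{2+m},\qquad g_0=-\frac{\tilde h_1}{1-m/2}+\frac{\tilde h_2}{1+m/2}. \tag{18}$$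

**Step 5. The choice of $q$.** The purpose is to replace the random second-order cost of the new debt by its mean. Note that $g_0$ does not involve $q$, so we may put
$$q=\frac{\Psi''(x)}{2t}\big(g_0^2-\mathbb E g_0^2\big).$$
By (13), $|g_0|\le\frac{0.5}{0.12}+0.5\le5$. Since $\Psi''(x)\le3+36\cdot0.24$, we have $\|q\|_\infty\le\frac Ct$. By (18) and $\|q_i\|_\infty\le\|q\|_\infty$, $|g-g_0|\le(\frac1{0.24}+\frac12)\|q\|_\infty\le5\|q\|_\infty$. Therefore, using also (17),
$$|g|\le C,\qquad|\beta|\le C,\qquad|g^2-g_0^2|\le\frac Ct. \tag{19}$$

## 9. The new state stays in the region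

**Step 6. Promises stay nonnegative.** The purpose is to fix $K$. As $b<\frac{t+1}6$ and $0\le x<0.24$, we have $w_i\ge(t+1)(\frac13-\frac1{12}-0.24)=0.01(t+1)$. By (15), (19) and $u_i\le\frac12$, $w_i'\ge0.01(t+1)-C$. Choose $K$ so large that this is nonnegative for all $t\ge K$. The constant here does not involve $C_1$, so $K$ is fixed before $C_1$.

**Step 7. The loss budget suffices.** The purpose is to show $b'\ge f_t(a')$ for every pair of reports, which fixes $C_1$. From $b\ge(t+1)\Psi(x)+c_{t+1}$, $m=\Psi'(x)$ and (17),
$$b'-f_t(a')\ge\Psi(x)-\psi+c_{t+1}-c_t+q-t\Big[\Psi\Big(x+\frac gt\Big)-\Psi(x)-\Psi'(x)\frac gt\Big].$$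
Since $\Psi''$ is $36$-Lipschitz, Taylor's formula bounds the bracket by $\frac12\Psi''(x)\frac{g^2}{t^2}+6\frac{|g|^3}{t^3}$. With (19),
$$t[\cdots]\le\frac{\Psi''(x)}{2t}g^2+\frac{6|g|^3}{t^2}\le\frac{\Psi''(x)}{2t}g_0^2+\frac C{t^2}.$$
By the choice of $q$ we have $q-\frac{\Psi''(x)}{2t}g_0^2=-\frac{\Psi''(x)}{2t}\mathbb E g_0^2$. Together with (14) and the recursion for $c_t$,
$$b'-f_t(a')\ge x^3+\frac1{15t}+C_1t^{-3/2}-\frac{\Psi''(x)}{2t}\mathbb E g_0^2-\frac C{t^2}. \tag{20}$$

It remains to estimate $\mathbb E g_0^2$. By independence of $v_1$ and $v_2$,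
$$\mathbb E g_0^2=\frac{\mathrm{Var}\,h_1}{(1-m/2)^2}+\frac{\mathrm{Var}\,h_2}{(1+m/2)^2},\qquad\mathrm{Var}\,h_2=\frac{\rho^2}{45}\le\frac1{45}.$$
Next, $|h_1(v)-\frac{v^2}2|\le\frac\varepsilon2$. For $v\le\rho$ the difference is $\frac{v^2}2(\frac1\rho-1)=\frac{v^2\varepsilon}{2\rho}\le\frac{\rho\varepsilon}2$. For $v>\rho$ it is $\frac12(\rho-v^2)$, with $-\varepsilon=\rho-1\le\rho-v^2\le\rho-\rho^2=\rho\varepsilon$. Since the standard deviation is subadditive, $\mathrm{Var}\,h_1\le(\frac1{\sqrt{45}}+\frac\varepsilon2)^2\le\frac1{45}+Cx$, using $\varepsilon\le4x$ and $\varepsilon\le1$. With $y=\frac m2\le4x$ and $1-y\ge0.12$,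
$$\frac1{(1-y)^2}-1=\frac{y(2-y)}{(1-y)^2}\le\frac{2y}{0.12^2}\le Cx .$$
Hence $\mathbb E g_0^2\le\frac2{45}+Cx$, and with $\Psi''(x)=3+36x$ and $x\le0.24$,
$$\frac{\Psi''(x)}{2t}\mathbb E g_0^2\le\frac{3+36x}{2t}\Big(\frac2{45}+Cx\Big)\le\frac1{15t}+\frac{Cx}t\le\frac1{15t}+x^3+Ct^{-3/2}.$$
The last step holds because, for a constant $C$, the maximum of $\frac{Cx}t-x^3$ over $x\ge0$ is attained at $x=\sqrt{C/(3t)}$ and equals $\frac2{3\sqrt3}(C/t)^{3/2}$. Inserting this in (20),
$$b'-f_t(a')\ge C_1t^{-3/2}-Ct^{-3/2}-Ct^{-2}\ge0$$
once $C_1$ is large enough. This fixes $C_1$. With Step 6, $(a',b')\in\mathcal R_t$ for all reports.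

**Step 8. Incentives and promise keeping.** The purpose is to complete the induction. The $(t+1)$-round mechanism is: use the threshold rule in the first round, compute $(a',b')$ from the reports by the formulas above, and continue with the $t$-round mechanism that delivers $(a',b')$ by the induction hypothesis. All formulas are Borel in the state and the reports, so the mechanism is measurable.

Let agent $i$, with current value $x_i$, face a truthful opponent and report $y$ now. By the induction hypothesis no continuation strategy earns more than $w_i'$ in expectation, and truthful continuation earns exactly $w_i'$. This uses that future values are independent of everything agent $i$ knows, and that the continuation depends on the past only through reports. Averaging over the opponent's current value, (15) and (16) bound agent $i$'s expected utility by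
$$x_i\bar p_i(y)+(w_i-u_i)-\tilde h_i(y)=(w_i-u_i)+\mathbb E h_i+(x_i-y)\bar p_i(y)+\int_0^y\bar p_i ,$$
with equality under truthful continuation. By (1) this is at most its value at $y=x_i$. So truthful reporting now and later is optimal for every current value, and after later histories it is optimal by the induction hypothesis. Under truth, the expectation of $x_i\bar p_i(x_i)$ over $x_i$ is $u_i$ and that of $\tilde h_i(x_i)$ is $0$. So agent $i$'s expected utility is $u_i+(w_i-u_i)=w_i$. This proves Proposition 4. $\square$

**Step 9. The upper bound.** The purpose is to start the mechanism at zero debt. We have $\sum_{j=K}^{T-1}\frac1j\le1+\ln T$, and $\sum_jj^{-3/2}$ converges, so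
$$c_T=\frac K6+\sum_{j=K}^{T-1}\Big(\frac1{15j}+C_1j^{-3/2}\Big)\le\frac1{15}\ln T+C .$$
For $T$ larger than some absolute constant, $c_T\le\frac23T$. Then $(a,b)=(0,c_T)$ lies in $\mathcal R_T$: $f_T(0)=c_T$ and $w_1=w_2=\frac T3-\frac{c_T}2\ge0$. By Proposition 4 there is a $T$-round mechanism in which truthful reporting is optimal after every history against a truthful opponent. Beliefs about past values are irrelevant, since continuation payoffs depend only on the reported history and on future independent values. So truthful reporting is a PBE, and its total utility is $w_1+w_2=\frac23T-c_T$. Therefore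
$$T\Delta_T\le c_T\le\tfrac1{15}\ln T+C,$$
and for the remaining bounded range of $T$ the trivial bound $T\Delta_T\le\frac23T$ suffices. Together with (11) this proves the Theorem; in particular $T\Delta_T/\ln T\to\frac1{15}$, so $\Delta_T=\Theta(\ln T/T)$. $\blacksquare$

**Remark (how strong each half is).** The lower bound holds for every Bayes–Nash equilibrium, since Lemma 2 uses only that one family of deviations is unprofitable. Its proof nowhere uses that reports are numbers in $[0,1]$, so it also covers arbitrary message spaces. The upper bound is attained, up to $O(1/T)$ in $\Delta_T$, by mechanisms with a truthful PBE.
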